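\title{Lipschitz maps from sets of positive measure onto cubes}

\begin{abstract}
We show that a measurable set $E\subseteq\mathbb{R}^d$ can be mapped onto the cube $[0,1]^d$ by a Lipschitz map if and only if $E$ has positive Lebesgue measure, in every dimension $d$. This follows from a sharp quantitative statement: if $K\subseteq\mathbb{R}^d$ is closed and its complement has finite measure, then some $1$-Lipschitz map sends $K$ onto $\mathbb{R}^d$ and moves no point farther than the radius of the ball whose volume is that of the complement. The map is assembled from resolvents of gradients of convex functions whose Monge--Amp\`ere density equals $1$ on the gaps of $K$. Such resolvents are $1$-Lipschitz, and they shrink the volume of the gaps at exactly the rate that their displacement pays for.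
\end{abstract}

\section{The question and the results}\label{sec:intro}

A map $f$ from a set $E\subseteq\mathbb{R}^d$ to $\mathbb{R}^d$ is \emph{$L$-Lipschitz} if $|f(x)-f(y)|\le L|x-y|$ for all $x,y\in E$, and \emph{Lipschitz} if this holds for some $L$. For a set $A$ we write $|A|$ for its $d$-dimensional Lebesgue measure, and for a point $x$ we write $|x|$ for its Euclidean norm. The open and closed balls are $B(a,R)$ and $\overline{B}(a,R)$, and $\omega_d=|B(0,1)|$. The following question is posed in \cite{BEM}.

\medskip
\noindent\textbf{Question.} \emph{Let $d\ge2$ and let $E\subseteq\mathbb{R}^d$ be a measurable set with $|E|>0$. Is there a Lipschitz map of $E$ onto $[0,1]^d$?}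
\medskip

For $d=2$ the answer is positive by a result of N.~X.~Uy, and J.~Matou\v{s}ek showed that there is a constant $c>0$ such that every measurable $E\subseteq\mathbb{R}^2$ with $|E|=1$ admits a $1$-Lipschitz map onto $[0,c]^2$. For $d>2$ the question was open. We prove that the answer is positive for every $d$.

An $L$-Lipschitz map multiplies volumes by at most $L^d$, so a null set cannot be mapped onto the cube; the question asks whether this is the only obstruction. If $E$ contains a cube $Q$, the nearest-point projection onto $Q$ followed by a similarity does the job. The sets that matter are those with empty interior: they have gaps in every ball, and a single Lipschitz map has to close gaps of all shapes and sizes at once.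

On the line this is easy. For compact $E\subseteq\mathbb{R}$ the function $F(x)=|E\cap(-\infty,x]|$ is $1$-Lipschitz and maps $\mathbb{R}$ onto $[0,|E|]$; it is constant on the closure of each component of $\mathbb{R}\setminus E$, and each such closure meets $E$, so $F(E)=[0,|E|]$. Applying this in each coordinate settles the case of product sets $E_1\times\dots\times E_d$. These cases suggest the answer yes, but the construction does not extend fiber by fiber. For the compact set $E=([0,2]\times[0,3])\setminus((1,3)\times(1,2))$, the map that squeezes each vertical line, $(s,t)\mapsto(s,|\{u\le t:(s,u)\in E\}|)$, sends $(1,3)$ to $(1,3)$ and $(s,3)$ to $(s,2)$ for $s>1$; it is not even continuous. Gaps in $\mathbb{R}^d$ have to be closed by a motion that is coordinated across all directions.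

To state the answer quantitatively, let $R>0$ and $0<m\le\omega_dR^d$, and put
\begin{equation}\label{eq:rho}
\rho=R-\Big(R^d-\frac{m}{\omega_d}\Big)^{1/d}\ \ge\ \frac{m}{d\,\omega_dR^{d-1}} .
\end{equation}
Thus $\rho$ is the thickness of the outer shell of volume $m$ in a ball of radius $R$. The inequality holds because the concave function $t\mapsto t^{1/d}$ lies below its tangent line $R+(t-R^d)/(dR^{d-1})$ at $t=R^d$.

\begin{theorem}\label{thm:cube}
Let $d\ge1$ and let $E\subseteq\mathbb{R}^d$ be measurable. There is a Lipschitz map of $E$ onto $[0,1]^d$ if and only if $|E|>0$. If $m=|E\cap B(a,R)|>0$ and $\rho$ is given by \eqref{eq:rho}, then the Lipschitz constant may be taken to be any number greater than $\sqrt d/(2\rho)$.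
\end{theorem}

The constant here depends on $|E\cap B(a,R)|$ and $R$. For $d\ge3$ we do not claim a constant that depends on $|E|$ alone, as in Matou\v{s}ek's planar result.

Theorem~\ref{thm:cube} is deduced from a statement with no boundary in it. Adjoin to a compact set $E$ the exterior of a ball $B(a,R)$. The resulting closed set $K$ has a complement of finite measure. If a $1$-Lipschitz map sends $K$ onto $\mathbb{R}^d$ and moves every point by less than $R$, then the points near $a$ can only be images of points of $E$. So the quantity to control is the displacement. For a measurable set $G$ with $|G|<\infty$ and a map $f:\mathbb{R}^d\to\mathbb{R}^d$ put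
\[
r(G)=\Big(\frac{|G|}{\omega_d}\Big)^{1/d},\qquad \|f-\mathrm{id}\|=\sup_{x\in\mathbb{R}^d}|f(x)-x| ;
\]
$r(G)$ is the radius of the ball of volume $|G|$.

\begin{theorem}\label{thm:gaps}
Let $d\ge1$, let $K\subseteq\mathbb{R}^d$ be closed, let $G=\mathbb{R}^d\setminus K$, and suppose that $|G|<\infty$. Then there is a $1$-Lipschitz map $f:\mathbb{R}^d\to\mathbb{R}^d$ with
\[
f(K)=\mathbb{R}^d\qquad\text{and}\qquad |f(x)-x|\le r(G)\ \text{ for all }x .
\]
The constant is sharp: if $G$ is an open ball of radius $r$, then no map $f$ whatsoever with $\|f-\mathrm{id}\|<r$ satisfies $f(K)=\mathbb{R}^d$.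
\end{theorem}

Because the bound is exactly $r(G)$, the reduction above works in any ball that meets $E$ in positive measure; no density point is needed.

\begin{theorem}\label{thm:ball}
Let $E\subseteq\mathbb{R}^d$ be compact, let $m=|E\cap B(a,R)|>0$, and let $\rho$ be given by \eqref{eq:rho}. Then there is a $1$-Lipschitz map $f:\mathbb{R}^d\to\mathbb{R}^d$ with $\|f-\mathrm{id}\|\le R-\rho$ and $f(E)\supseteq\overline{B}(a,\rho)$. If $E$ is merely measurable, the same holds with $\rho$ replaced by any $\rho'\in(0,\rho)$.
\end{theorem}

Finally, the answer passes to metric spaces that contain a non-negligible Lipschitz image of a piece of $\mathbb{R}^d$. Here $\mathcal{H}^d$ is the $d$-dimensional Hausdorff measure, recalled in Section~\ref{sec:tools}.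

\begin{theorem}\label{thm:metric}
Let $X$ be a metric space such that $\mathcal{H}^d(h(A))>0$ for some measurable $A\subseteq\mathbb{R}^d$ and some Lipschitz map $h:A\to X$. Then there is a Lipschitz map of $X$ onto $[0,1]^d$.
\end{theorem}

\section{Closing gaps by hand}\label{sec:examples}

Throughout this section $K$ and $G$ are as in Theorem~\ref{thm:gaps}, and $r=r(G)>0$.

\subsection*{A ball}
Let $G=B(0,r)$. If $\|f-\mathrm{id}\|=s<r$, then $|f(x)|\ge|x|-s\ge r-s>0$ for $x\in K$, so $0\notin f(K)$. After a translation, this proves the sharpness assertion of Theorem~\ref{thm:gaps}. The bound is attained by $f(x)=x-rx/|x|$ for $|x|\ge r$ and $f(x)=0$ for $|x|\le r$. This map is continuous, and outside the ball its derivative has the eigenvalue $1$ in the radial direction and $1-r/|x|$ in the tangential directions, so it is $1$-Lipschitz; it sends the part of each ray from the origin that lies in $K$ onto the whole ray.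

\subsection*{The line}
Let $d=1$, so that $\omega_1=2$ and $r=|G|/2$. Put $u(x)=|G\cap(-\infty,x]|-r\in[-r,r]$ and $f(x)=x-u(x)$. For $x<x'$ we have $f(x')-f(x)=|K\cap(x,x']|$, so $f$ is $1$-Lipschitz and constant on the closure of each component of $G$, a bounded interval with endpoints in $K$. Hence $f(K)=f(\mathbb{R})=\mathbb{R}$. However scattered the gaps are, they cost no more displacement than a single interval of the same total length. This is the reason to expect the bound $r(G)$ in general.

\subsection*{What the two cases have in common}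
In both cases $f=\mathrm{id}-\nabla\varphi$ for a convex function $\varphi$ with $|\nabla\varphi|\le r$ and $D^2\varphi=I$ on $G$: on the line $\varphi'=u$, and for the ball $\varphi(x)=|x|^2/2$ inside and $\varphi(x)=r|x|-r^2/2$ outside. For general $G$ in dimension $d\ge2$ these two requirements are incompatible: $D^2\varphi=I$ makes $\nabla\varphi$ a translation on each component of $G$, and a connected $G$ of diameter greater than $2r(G)$ does not fit into $\overline{B}(0,r)$. What can survive is the weaker requirement
\[
\det D^2\varphi=1\quad\text{on }G ,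
\]
which says that $\nabla\varphi$ preserves volume on $G$. The smallest ball about the origin that can receive this volume has radius $r(G)$, and optimal transport provides a convex $\varphi$ whose gradient carries $G$ into exactly this ball.

The price is that the eigenvalues of $D^2\varphi$ are no longer bounded above. For the ellipse $x_1^2/\alpha^2+x_2^2/\beta^2<1$, where $r^2=\alpha\beta$, the function $\varphi=\frac12(\frac r\alpha x_1^2+\frac r\beta x_2^2)$ has the required properties on $G$, and $r/\beta$ is large when the ellipse is thin. The explicit step $\mathrm{id}-\tau\nabla\varphi$ has derivative $I-\tau D^2\varphi$, whose norm exceeds $1$ as soon as an eigenvalue of $D^2\varphi$ exceeds $2/\tau$. The implicit step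
\[
g=T^{-1},\qquad T=\mathrm{id}+\tau\nabla\varphi ,
\]
has no such defect: $DT=I+\tau D^2\varphi\ge I$ by convexity alone, so $T$ expands distances and $g$ contracts them. Moreover $\det DT\ge(1+\tau)^d$ on $G$. If the new gap set $G'=\mathbb{R}^d\setminus g(K)$ were contained in $G$, then $T(G')\subseteq G$ would give $r(G')\le r/(1+\tau)$: the radius drops by $\tau r$ to first order, and the displacement is at most $\tau r$. Gain equals cost, and this balance is the source of the sharp constant. The next example shows how far this picture is from the truth.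

\begin{example}\label{ex:twogaps}
Let $d=1$ and $G=(-2,1)\cup(2,3)$, so $r=2$. With $\varphi'=u$ as above, $u(y)=y$ on $[-2,1]$, $u=1$ on $[1,2]$, $u(y)=y-1$ on $[2,3]$, and $u=\mp2$ to the left and to the right of $[-2,3]$. Fix $0<\tau\le1$. The increasing homeomorphism $T(y)=y+\tau u(y)$ equals $(1+\tau)y$ on $[-2,1]$, $y+\tau$ on $[1,2]$, and $(1+\tau)y-\tau$ on $[2,3]$. Solving $T(y)=-2,\,1,\,2,\,3$ gives
\[
G'=T^{-1}(G)=\Big(\frac{-2}{1+\tau},\frac{1}{1+\tau}\Big)\cup\Big(2-\tau,\frac{3+\tau}{1+\tau}\Big).
\]
The two lengths are $3/(1+\tau)$ and $(1+\tau^2)/(1+\tau)$, so $r(G')=\frac{4+\tau^2}{2(1+\tau)}$ and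
\[
r(G)-r(G')=2\tau\cdot\frac{1-\tau/4}{1+\tau},\qquad \|g-\mathrm{id}\|=2\tau .
\]
\end{example}

Three features of the general proof are visible here. First, cost and gain agree only to first order in $\tau$; we therefore allow a factor $1+\varepsilon$ and remove it at the end. Second, $G'$ is not contained in $G$: the piece $(2-\tau,2]$ has leaked out of $G$, to a place where $T$ has slope $1$ and nothing shrinks. This piece must be shown to be small, and it matters that it is not enlarged. Third, a gap that is short compared with the displacement can be moved off $G$ entirely, so the admissible $\tau$ depends on the fine geometry of $G$, and an iteration of steps might stall before the gaps are closed. We replace iteration by a minimization.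

\section{Tools}\label{sec:tools}

\subsection*{Lipschitz maps and measure}
For a subset $Y$ of a metric space, $\mathcal{H}^d(Y)=\lim_{\delta\to0}\inf\sum_i(\operatorname{diam}C_i)^d$, the infimum being taken over countable covers of $Y$ by sets $C_i$ of diameter at most $\delta$. It depends only on the metric of $Y$, it is countably subadditive, and on $\mathbb{R}^d$ it is a positive constant multiple of Lebesgue outer measure. An $L$-Lipschitz map $h$ multiplies diameters by at most $L$, so
\begin{equation}\label{eq:lipvol}
\mathcal{H}^d(h(Y))\le L^d\,\mathcal{H}^d(Y);\qquad\text{in }\mathbb{R}^d,\quad |h(Y)|\le L^d|Y| .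
\end{equation}
A Lipschitz map $g:\mathbb{R}^d\to\mathbb{R}^d$ is differentiable almost everywhere, and the \emph{area formula} states that for measurable $S\subseteq\mathbb{R}^d$
\begin{equation}\label{eq:area}
\int_S|\det Dg(x)|\,dx=\int_{\mathbb{R}^d}\#\big(S\cap g^{-1}(y)\big)\,dy .
\end{equation}

\subsection*{Convex functions}
Let $\varphi:\mathbb{R}^d\to\mathbb{R}$ be convex. Its \emph{subdifferential} at $y$ is the set $\partial\varphi(y)$ of all $p$ with $\varphi(z)\ge\varphi(y)+p\cdot(z-y)$ for all $z$. It is nonempty for every $y$, and it equals $\{\nabla\varphi(y)\}$ where $\varphi$ is differentiable. Adding the defining inequalities for $p_i\in\partial\varphi(y_i)$, $i=1,2$, gives \emph{monotonicity}: $(p_1-p_2)\cdot(y_1-y_2)\ge0$. If $\varphi$ is $r$-Lipschitz, the choice $z=y+p$ gives $|p|^2\le r|p|$, so $\partial\varphi(y)\subseteq\overline{B}(0,r)$.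

\emph{Alexandrov's theorem} \cite[Thm.~14.25]{VillaniON} states that for almost every $y$ the function $\varphi$ is differentiable at $y$ and there is a symmetric positive semidefinite matrix $D^2\varphi(y)$ with
\begin{equation}\label{eq:alex}
\sup_{p\in\partial\varphi(y+v)}\big|p-\nabla\varphi(y)-D^2\varphi(y)v\big|=o(|v|)\qquad(v\to0).
\end{equation}
We call such $y$ an \emph{Alexandrov point}; from now on $D^2\varphi$ means this matrix.

We need Minkowski's determinant inequality $\det^{1/d}(P+Q)\ge\det^{1/d}P+\det^{1/d}Q$ for positive semidefinite $P,Q$ only in the case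
\begin{equation}\label{eq:mink}
\det(I+\tau M)\ge(1+\tau)^d\qquad(M\ge0\text{ symmetric},\ \det M=1,\ \tau>0).
\end{equation}
To see \eqref{eq:mink} directly, let $\lambda_1,\dots,\lambda_d$ be the eigenvalues of $M$. The arithmetic-geometric mean inequality bounds $\prod_i(\frac{1}{1+\tau\lambda_i})^{1/d}+\prod_i(\frac{\tau\lambda_i}{1+\tau\lambda_i})^{1/d}$ by $\frac1d\sum_i\frac{1+\tau\lambda_i}{1+\tau\lambda_i}=1$, and the left side equals $(1+\tau)/\det^{1/d}(I+\tau M)$.

\subsection*{Optimal transport}
A map $\Phi$ defined $\mu$-almost everywhere \emph{pushes} a measure $\mu$ \emph{to} $\nu$ if $\nu(Z)=\mu(\Phi^{-1}(Z))$ for all Borel sets $Z$. Let $\mu=f_0\,dx$ and $\nu=f_1\,dx$ be absolutely continuous probability measures on $\mathbb{R}^d$.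
\begin{itemize}
\item \emph{Brenier--McCann theorem} \cite{McCann95}. There is a convex function $\varphi_0$, possibly taking the value $+\infty$ but finite and differentiable at $\mu$-almost every point, whose gradient pushes $\mu$ to $\nu$.
\item \emph{Monge--Amp\`ere equation} \cite[Thm.~4.4]{McCann97}, \cite[Thm.~4.8]{VillaniTopics}. If $\varphi$ is convex and $\nabla\varphi$ pushes $\mu$ to $\nu$, then $f_0(x)=f_1(\nabla\varphi(x))\det D^2\varphi(x)$ for $\mu$-almost every $x$.
\end{itemize}

\subsection*{Resolvents}
Where $\varphi$ is not differentiable, $\mathrm{id}+\tau\,\partial\varphi$ is multivalued. Its inverse is nevertheless a genuine map, defined everywhere, and all our estimates are carried out on this inverse.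

\begin{lemma}\label{lem:resolvent}
Let $\varphi:\mathbb{R}^d\to\mathbb{R}$ be convex and $r$-Lipschitz, and let $\tau>0$. For each $x$ there is exactly one $y=:g(x)$ with $x\in y+\tau\,\partial\varphi(y)$. The map $g:\mathbb{R}^d\to\mathbb{R}^d$, the \emph{resolvent}, has the following properties.
\begin{enumerate}
\item[(i)] $g$ is $1$-Lipschitz, onto, and $\|g-\mathrm{id}\|\le\tau r$.
\item[(ii)] If $y$ is an Alexandrov point, then $g^{-1}(y)$ is a single point $x$, and $g$ is differentiable at $x$ with $Dg(x)=(I+\tau D^2\varphi(y))^{-1}$.
\end{enumerate}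
\end{lemma}

\begin{proof}
\emph{Existence.} The function $z\mapsto\varphi(z)+|x-z|^2/(2\tau)$ is continuous and tends to $+\infty$ at infinity, because $\varphi$ grows at most linearly. Let $y$ be a minimizer and $p=(x-y)/\tau$. For $v\in\mathbb{R}^d$ and $t\in(0,1]$, convexity and minimality give
\[
\varphi(y+v)-\varphi(y)\ge\frac{\varphi(y+tv)-\varphi(y)}{t}\ge\frac{|x-y|^2-|x-y-tv|^2}{2\tau t}=p\cdot v-\frac{t|v|^2}{2\tau}.
\]
Letting $t\to0$ shows that $p\in\partial\varphi(y)$, that is, $x\in y+\tau\,\partial\varphi(y)$.

\emph{Uniqueness and} (i). If $x_i=y_i+\tau p_i$ with $p_i\in\partial\varphi(y_i)$, then monotonicity gives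
\[
|y_1-y_2|^2\le(y_1-y_2)\cdot(y_1-y_2)+\tau(p_1-p_2)\cdot(y_1-y_2)=(x_1-x_2)\cdot(y_1-y_2),
\]
so $|y_1-y_2|\le|x_1-x_2|$ by the Cauchy--Schwarz inequality. This gives uniqueness and the Lipschitz bound. By definition $g^{-1}(y)=y+\tau\,\partial\varphi(y)$, which is nonempty and contained in $\overline{B}(y,\tau r)$; hence $g$ is onto and $\|g-\mathrm{id}\|\le\tau r$.

(ii) Here $\partial\varphi(y)=\{\nabla\varphi(y)\}$, so $g^{-1}(y)$ is the point $x=y+\tau\nabla\varphi(y)$. Let $P=I+\tau D^2\varphi(y)$; its eigenvalues are at least $1$, so $P^{-1}$ has norm at most $1$. For $x'\to x$ put $y'=g(x')$, so that $|y'-y|\le|x'-x|$ and $x'=y'+\tau p'$ with $p'\in\partial\varphi(y')$. By \eqref{eq:alex},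
\[
x'-x=(y'-y)+\tau\big(p'-\nabla\varphi(y)\big)=P(y'-y)+o(|y'-y|)=P(y'-y)+o(|x'-x|).
\]
Applying $P^{-1}$ gives $g(x')-g(x)=P^{-1}(x'-x)+o(|x'-x|)$.
\end{proof}

\subsection*{Maps of bounded displacement}
For $C\ge0$ let $\mathcal{F}_C$ be the set of $1$-Lipschitz maps $f:\mathbb{R}^d\to\mathbb{R}^d$ with $\|f-\mathrm{id}\|\le C$. For a fixed closed set $K$ write $G_f=\mathbb{R}^d\setminus f(K)$. The next lemma says that passing to a limit can close gaps but cannot open new ones.

\begin{lemma}\label{lem:compact}
Let $K\subseteq\mathbb{R}^d$ be closed and $C\ge0$.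
\begin{enumerate}
\item[(i)] Every sequence in $\mathcal{F}_C$ has a subsequence $(f_n)$ that converges locally uniformly to some $f\in\mathcal{F}_C$, and $\|f-\mathrm{id}\|\le\liminf_n\|f_n-\mathrm{id}\|$.
\item[(ii)] If $f_n\in\mathcal{F}_C$, $f_n\to f$ locally uniformly, $y_n\in f_n(K)$ and $y_n\to y$, then $y\in f(K)$.
\item[(iii)] For $f\in\mathcal{F}_C$ the set $f(K)$ is closed. If $f_n\in\mathcal{F}_C$ and $f_n\to f$ locally uniformly, then $|G_f|\le\liminf_n|G_{f_n}|$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The family is equicontinuous and $|f(x)|\le|x|+C$, so the Arzel\`a--Ascoli theorem applies on each ball $\overline{B}(0,k)$, and a diagonal argument gives the subsequence. The Lipschitz and displacement bounds pass to pointwise limits.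

(ii) Write $y_n=f_n(x_n)$ with $x_n\in K$. Since $|x_n-y_n|\le C$, the sequence $(x_n)$ is bounded, and along a subsequence $x_n\to x\in K$. Then $|f(x)-y_n|\le|f(x)-f_n(x)|+|x-x_n|\to0$, so $f(x)=y$.

(iii) The first claim is (ii) with $f_n=f$. For the second, (ii) applied to a subsequence and $y_n=y$ shows that a point $y\in G_f$ lies in $f_n(K)$ for only finitely many $n$. Hence $1_{G_f}\le\liminf_n1_{G_{f_n}}$, and Fatou's lemma applies.
\end{proof}

\section{One step}\label{sec:step}

We first construct the potential. The Brenier--McCann function is controlled only at almost every point of $G$, whereas the resolvent must have small displacement on all of $\mathbb{R}^d$. We therefore keep only the tangent planes at good points of $G$ and take their upper envelope.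

\begin{lemma}\label{lem:potential}
Let $G\subseteq\mathbb{R}^d$ be a Borel set with $0<|G|<\infty$, and let $r=r(G)$. There is a convex $r$-Lipschitz function $\varphi:\mathbb{R}^d\to\mathbb{R}$ with $\det D^2\varphi=1$ almost everywhere on $G$.
\end{lemma}

\begin{proof}
Let $\overline{B}=\overline{B}(0,r)$, so $|\overline{B}|=|G|$. Let $\mu=|G|^{-1}1_G\,dx$ and $\nu=|G|^{-1}1_{\overline{B}}\,dx$, and let $\varphi_0$ be given by the Brenier--McCann theorem. Let $D$ be the set of $z\in G$ at which $\varphi_0$ is finite and differentiable with $\nabla\varphi_0(z)\in\overline{B}$. Since $\nu(\overline{B})=1$, we have $|G\setminus D|=0$. Put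
\[
\varphi=\sup_{z\in D}\ell_z,\qquad \ell_z(x)=\varphi_0(z)+\nabla\varphi_0(z)\cdot(x-z).
\]
By convexity $\ell_z\le\varphi_0$, so $\varphi\le\varphi_0$; and $\varphi(z)\ge\ell_z(z)=\varphi_0(z)$ for $z\in D$. Thus $\varphi=\varphi_0<\infty$ on $D$. The slopes lie in $\overline{B}$, so $\ell_z(x)\le\varphi(x')+r|x-x'|$ for all $z\in D$ and all $x,x'$. Taking $x'\in D$ shows that $\varphi$ is finite everywhere, and taking the supremum over $z$ shows that it is $r$-Lipschitz. It is convex as a supremum of affine functions.

For $z\in D$ we have $\varphi\ge\ell_z$ with equality at $z$, so $\nabla\varphi_0(z)\in\partial\varphi(z)$. Hence $\nabla\varphi=\nabla\varphi_0$ at each point of $D$ where $\varphi$ is differentiable, that is, almost everywhere on $G$, and $\nabla\varphi$ also pushes $\mu$ to $\nu$. As $\nabla\varphi\in\overline{B}$, the Monge--Amp\`ere equation reads $|G|^{-1}=|G|^{-1}\det D^2\varphi$ almost everywhere on $G$.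
\end{proof}

\begin{proposition}\label{prop:step}
Let $K\subseteq\mathbb{R}^d$ be closed, $G=\mathbb{R}^d\setminus K$, $0<|G|<\infty$, and $\varepsilon\in(0,1)$. There is a $1$-Lipschitz map $g:\mathbb{R}^d\to\mathbb{R}^d$ such that $g(K)$ is closed and, with $G'=\mathbb{R}^d\setminus g(K)$,
\[
|G'|<|G|,\qquad \|g-\mathrm{id}\|\le(1+\varepsilon)\big(r(G)-r(G')\big).
\]
\end{proposition}

\begin{proof}
Let $r=r(G)$ and let $\varphi$ be given by Lemma~\ref{lem:potential}. The map $g$ will be the resolvent of $\varphi$ for a small $\tau$. To control the leakage seen in Example~\ref{ex:twogaps}, we choose a compact core $H$ that carries most of the volume of $G$, and then take $\tau$ so small that the core cannot leave $G$.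

\emph{Parameters.} Let $\kappa=\varepsilon/2$. Then $(1-\kappa)(1+\varepsilon)=1+\varepsilon(1-\varepsilon)/2>1$. By inner regularity there is a compact $H\subseteq G$ with $|G\setminus H|\le\kappa|G|$. The set $H$ is nonempty because $\kappa<1$, and $K$ is nonempty because $|G|<\infty$; as $H$ is compact and $K$ is closed, $\operatorname{dist}(H,K)>0$. Define
\[
\eta(\tau)=\big((1-\kappa)(1+\tau)^{-d}+\kappa\big)^{1/d}.
\]
Then $\eta(0)=1$, and differentiating $\eta^d$ at $0$ gives $d\,\eta'(0)=-d(1-\kappa)$. Hence $(1-\eta(\tau))/\tau\to1-\kappa>1/(1+\varepsilon)$ as $\tau\to0$, and we may fix $\tau>0$ with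
\begin{equation}\label{eq:tau}
1-\eta(\tau)\ge\frac{\tau}{1+\varepsilon}\qquad\text{and}\qquad \tau r<\operatorname{dist}(H,K).
\end{equation}
Let $g$ be the resolvent from Lemma~\ref{lem:resolvent}. It belongs to $\mathcal{F}_{\tau r}$, so $g(K)$ is closed by Lemma~\ref{lem:compact}(iii). Split the open set $G'$ into the Borel sets
\[
A=G'\cap G,\qquad B=G'\setminus G .
\]
A point of $K$ is not mapped into $G'$, so $g^{-1}(A)$ and $g^{-1}(B)$ are disjoint Borel subsets of $G$. With $b=|g^{-1}(B)|$ this gives
\begin{equation}\label{eq:budget}
|g^{-1}(A)|\le|G|-b .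
\end{equation}

\emph{The leaked part $B$ is small.} If $x\in H$, then $|g(x)-x|\le\tau r<\operatorname{dist}(H,K)$, so $g(x)\in G$ and $g(x)\notin B$. Therefore $g^{-1}(B)\subseteq G\setminus H$ and $b\le\kappa|G|$. Since $g$ is onto, $B=g(g^{-1}(B))$, and \eqref{eq:lipvol} gives $|B|\le b$.

\emph{The part $A$ has shrunk.} Let $N$ be a Borel null set such that every $y\in G\setminus N$ is an Alexandrov point with $\det D^2\varphi(y)=1$. Put $A_0=A\setminus N$ and $S=g^{-1}(A_0)$, a Borel set. By Lemma~\ref{lem:resolvent}(ii), each $y\in A_0$ has exactly one preimage, so $\#(S\cap g^{-1}(y))=1_{A_0}(y)$ for all $y$; and at every $x\in S$ the map $g$ is differentiable with $|\det Dg(x)|=1/\det(I+\tau D^2\varphi(g(x)))\le(1+\tau)^{-d}$ by \eqref{eq:mink}. The area formula \eqref{eq:area} gives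
\[
|A|=|A_0|=\int_S|\det Dg|\,dx\le(1+\tau)^{-d}|S|\le(1+\tau)^{-d}|g^{-1}(A)| .
\]

\emph{Conclusion.} By \eqref{eq:budget} and the two estimates,
\[
|G'|=|A|+|B|\le(1+\tau)^{-d}(|G|-b)+b=(1+\tau)^{-d}|G|+\big(1-(1+\tau)^{-d}\big)b .
\]
The coefficient of $b$ is positive and $b\le\kappa|G|$, so $|G'|\le\big((1-\kappa)(1+\tau)^{-d}+\kappa\big)|G|=\eta(\tau)^d|G|$. Thus $r(G')\le\eta(\tau)r<r$, and by \eqref{eq:tau}
\[
(1+\varepsilon)\big(r-r(G')\big)\ge(1+\varepsilon)\big(1-\eta(\tau)\big)r\ge\tau r\ge\|g-\mathrm{id}\| .\qedhere
\]
\end{proof}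

\begin{remark}
Two points deserve attention. First, $\tau$ is chosen after $\kappa$ and may be far smaller than $\kappa$, so an additive error $\kappa|G|$ in the bound for $|G'|$ would destroy the gain of order $\tau|G|$. The error is in fact $(1-(1+\tau)^{-d})b\le d\tau\kappa|G|$, because the volume $b$ that ends up in $B$ is subtracted from what is available to $A$ in \eqref{eq:budget}, and $g$ does not enlarge it. Second, no regularity theory for the Monge--Amp\`ere equation is needed. The exceptional set $N$ is removed on the target side of $g$, where it is null. Its preimage $g^{-1}(N)$ may have positive measure, but this only improves the inequality $|S|\le|g^{-1}(A)|$.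
\end{remark}

\section{Closing all gaps}\label{sec:all}

Proposition~\ref{prop:step} gives no lower bound for the progress made in one step. It does say that displacement is always paid for by a decrease of $r$, at the fixed rate $1+\varepsilon$. We consider all maps that respect this budget, take one with the smallest remaining gaps, and observe that it could be improved if any gap remained.

\begin{proof}[Proof of Theorem~\ref{thm:gaps}]
Sharpness was proved in Section~\ref{sec:examples}. If $|G|=0$, the open set $G$ is empty and $f=\mathrm{id}$ works. Let $|G|>0$, $r=r(G)$ and $\varepsilon\in(0,1)$. Let $\mathcal{S}_\varepsilon$ be the set of $1$-Lipschitz maps $f:\mathbb{R}^d\to\mathbb{R}^d$ such that $\|f-\mathrm{id}\|<\infty$, $|G_f|<\infty$ and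
\begin{equation}\label{eq:class}
\|f-\mathrm{id}\|+(1+\varepsilon)\,r(G_f)\le(1+\varepsilon)\,r .
\end{equation}
Then $\mathrm{id}\in\mathcal{S}_\varepsilon\subseteq\mathcal{F}_{2r}$.

\emph{A minimizer exists.} Choose $f_n\in\mathcal{S}_\varepsilon$ with $r(G_{f_n})\to\sigma:=\inf_{\mathcal{S}_\varepsilon}r(G_f)$. By Lemma~\ref{lem:compact}(i) we may assume that $f_n\to f$ locally uniformly, and by parts (i) and (iii), $r(G_f)\le\sigma$ and
\[
\|f-\mathrm{id}\|+(1+\varepsilon)r(G_f)\le\liminf_n\|f_n-\mathrm{id}\|+(1+\varepsilon)\lim_n r(G_{f_n})\le(1+\varepsilon)r .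
\]
So $f\in\mathcal{S}_\varepsilon$ and $r(G_f)=\sigma$.

\emph{The minimizer has no gaps.} Suppose $|G_f|>0$. Apply Proposition~\ref{prop:step} to the closed set $f(K)$, whose complement is $G_f$. It yields $g$ with $G'=\mathbb{R}^d\setminus g(f(K))=G_{g\circ f}$ and $r(G')<r(G_f)$. The map $g\circ f$ is $1$-Lipschitz, and from $|g(f(x))-x|\le|g(f(x))-f(x)|+|f(x)-x|$ and \eqref{eq:class},
\[
\|g\circ f-\mathrm{id}\|\le(1+\varepsilon)\big(r(G_f)-r(G')\big)+(1+\varepsilon)\big(r-r(G_f)\big)=(1+\varepsilon)\big(r-r(G')\big).
\]
Thus $g\circ f\in\mathcal{S}_\varepsilon$ and $r(G_{g\circ f})<\sigma$, a contradiction. Hence $|G_f|=0$, and since $G_f$ is open, $f(K)=\mathbb{R}^d$. By \eqref{eq:class}, $\|f-\mathrm{id}\|\le(1+\varepsilon)r$.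

\emph{Removing $\varepsilon$.} Let $f_n\in\mathcal{F}_{2r}$ be the map obtained for $\varepsilon=1/n$, $n\ge2$. A subsequence converges locally uniformly to a $1$-Lipschitz map $f$ with $\|f-\mathrm{id}\|\le r$. Every $y$ lies in $f_n(K)$ for all $n$, so $y\in f(K)$ by Lemma~\ref{lem:compact}(ii).
\end{proof}

\begin{remark}
That $K$ is closed was used three times: to separate the core $H$ from $K$, to pass to limits in Lemma~\ref{lem:compact}, and to pass from $|G_f|=0$ to $G_f=\emptyset$. It cannot be dropped: for $K=\mathbb{R}^d\setminus\{0\}$ we have $r(G)=0$, which forces $f=\mathrm{id}$ and $f(K)\ne\mathbb{R}^d$. The finiteness of $|G|$ provides the target ball in Lemma~\ref{lem:potential}; without it $K$ could be a single point.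
\end{remark}

\section{Balls and cubes}\label{sec:cube}

\begin{proof}[Proof of Theorem~\ref{thm:ball}]
Let $E$ be compact. The set $G=B(a,R)\setminus E$ is open, its complement is $K=E\cup\{x:|x-a|\ge R\}$, and $|G|=\omega_dR^d-m$, so $r(G)=R-\rho$ by \eqref{eq:rho}. Let $f$ be given by Theorem~\ref{thm:gaps}. If $|y-a|<\rho$, choose $x\in K$ with $f(x)=y$. Then $|x-a|\le|y-a|+|x-y|<\rho+(R-\rho)=R$, so $x\in E$. Thus $f(E)\supseteq B(a,\rho)$, and $f(E)\supseteq\overline{B}(a,\rho)$ because $f(E)$ is compact.

Now let $E$ be measurable and $\rho'\in(0,\rho)$. The number defined in \eqref{eq:rho} is a continuous increasing function of $m$. By inner regularity there is a compact $E_0\subseteq E\cap B(a,R)$ with $|E_0|>0$ so close to $m$ that the corresponding number $\rho_0$ satisfies $\rho_0\ge\rho'$. The map $f$ obtained for $E_0$ has $\|f-\mathrm{id}\|\le R-\rho_0\le R-\rho'$ and $f(E)\supseteq f(E_0)\supseteq\overline{B}(a,\rho_0)\supseteq\overline{B}(a,\rho')$.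
\end{proof}

The passage to $\rho'<\rho$ is necessary for measurable sets: for $E=B(a,R)\setminus\{a\}$ we have $\rho=R$, and $\|f-\mathrm{id}\|\le R-\rho$ forces $f=\mathrm{id}$, whose image of $E$ misses $a$.

\begin{proof}[Proof of Theorem~\ref{thm:cube}]
If $|E|=0$, every Lipschitz image of $E$ in $\mathbb{R}^d$ is null by \eqref{eq:lipvol}, so it is not $[0,1]^d$. If $|E|>0$, some ball satisfies $m=|E\cap B(a,R)|>0$; fix any such ball. Given $L>\sqrt d/(2\rho)$, put $s=1/L$ and $\rho'=s\sqrt d/2\in(0,\rho)$, and let $f$ be given by Theorem~\ref{thm:ball}. The cube $Q=a+[-s/2,s/2]^d$ has half-diagonal $\rho'$, so $Q\subseteq\overline{B}(a,\rho')\subseteq f(E)$. Let $\pi:\mathbb{R}^d\to Q$ truncate the $i$th coordinate to $[a_i-s/2,a_i+s/2]$ for each $i$. This map does not increase any coordinate difference, so it is $1$-Lipschitz, and it is the identity on $Q$. Hence $\pi\circ f$ maps $E$ onto $Q$. Composing with the similarity of ratio $1/s$ from $Q$ onto $[0,1]^d$ gives an $L$-Lipschitz map of $E$ onto $[0,1]^d$.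
\end{proof}

\section{Metric spaces}\label{sec:metric}

To prove Theorem~\ref{thm:metric} we want to pull the problem back to $\mathbb{R}^d$ along $h$. The difficulty is that $h$ need not be injective, let alone have a Lipschitz inverse; we need a piece of positive measure on which it does. A map $h$ is \emph{bi-Lipschitz} on $Y$ if it is injective on $Y$ and both $h|_Y$ and its inverse are Lipschitz. We use three facts.
\begin{itemize}
\item \emph{McShane extension.} If $Y$ is a nonempty subset of a metric space $(Z,\delta)$ and $u:Y\to\mathbb{R}$ is $L$-Lipschitz, then $\tilde u(z)=\inf_{y\in Y}\big(u(y)+L\,\delta(z,y)\big)$ is an $L$-Lipschitz extension of $u$ to $Z$.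
\item \emph{Kuratowski embedding.} For a metric space $(X,\delta)$ and $x_0\in X$, the map $x\mapsto\delta(x,\cdot)-\delta(x_0,\cdot)$ is an isometry of $X$ into the Banach space $\ell^\infty(X)$ of bounded real functions on $X$ with the supremum norm.
\item \emph{Kirchheim's decomposition} \cite[Lemma~4 and the area formula]{Kirchheim}. If $h$ is a Lipschitz map of $\mathbb{R}^d$ into a Banach space, there are Borel sets $C_1,C_2,\dots\subseteq\mathbb{R}^d$ such that $h$ is bi-Lipschitz on each $C_i$ and $\mathcal{H}^d\big(h(\mathbb{R}^d\setminus\bigcup_iC_i)\big)=0$.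
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:metric}]
Let $h$ be $L$-Lipschitz. The measurable set $A$ is the union of a Borel set and a null set, and the image of the null set is $\mathcal{H}^d$-null by \eqref{eq:lipvol}; so we may assume that $A$ is Borel. Regard $X$ as a subset of $\ell^\infty(X)$. Each coordinate $h_\xi$, $\xi\in X$, of $h$ is $L$-Lipschitz on $A$; extend it to an $L$-Lipschitz function $\tilde h_\xi$ on $\mathbb{R}^d$. For a fixed $a_0\in A$ we have $|\tilde h_\xi(z)|\le|h_\xi(a_0)|+L|z-a_0|$, which is bounded in $\xi$. So $\tilde h=(\tilde h_\xi)_{\xi\in X}$ is an $L$-Lipschitz map of $\mathbb{R}^d$ into $\ell^\infty(X)$ that extends $h$.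

Let $C_i$ be the sets of Kirchheim's decomposition for $\tilde h$. Since $\mathcal{H}^d(h(A))>0$, countable subadditivity gives an $i$ with $\mathcal{H}^d(h(A\cap C_i))>0$. Put $A_1=A\cap C_i$. Then $A_1$ is Borel, $|A_1|>0$ by \eqref{eq:lipvol}, and $h$ is bi-Lipschitz on $A_1$. By Theorem~\ref{thm:cube} there is a Lipschitz map $F$ of $A_1$ onto $[0,1]^d$, and $F\circ(h|_{A_1})^{-1}$ is a Lipschitz map of $h(A_1)\subseteq X$ onto $[0,1]^d$. Extend each of its $d$ coordinates to a Lipschitz function on $X$ and truncate it to $[0,1]$. The resulting map $X\to[0,1]^d$ is Lipschitz, and it is onto because it is unchanged on $h(A_1)$.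
\end{proof}

\begin{thebibliography}{9}

\bibitem{BEM}
Rich\'ard Balka, M\'arton Elekes, Andr\'as M\'ath\'e,
\emph{Answer to a question of Kolmogorov},
arXiv:1210.5758 (2012).

\bibitem{Kirchheim}
Kirchheim, Proc. AMS 121 (1994).

\bibitem{McCann95}
McCann, Duke Math. J. 80 (1995).

\bibitem{McCann97}
McCann, Adv. Math. 128 (1997).

\bibitem{VillaniON}
Villani, \emph{Optimal Transport: Old and New}.

\bibitem{VillaniTopics}
Villani, \emph{Topics in Optimal Transportation}.

\end{thebibliography}
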